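# An Extra Color Can Help Breaker: the Maker–Breaker Vertex Coloring Game Is Not Monotone

## 1. A path on four vertices, with two colors and with three

Take the path $a-b-c-d$ and the palette $\{1,2\}$. Two players, Maker and Breaker, alternately color vertices, with Maker first, and adjacent vertices must never get the same color. Maker wants the whole path colored. Breaker wants some uncolored vertex to run out of colors.

Up to symmetry Maker has two opening moves.

* Maker colors $a$ with $1$. Breaker colors $c$ with $2$. Now $b$ is uncolored and sees both $1$ and $2$, so it can never be colored.
* Maker colors $b$ with $1$. Breaker colors $d$ with $2$. Now $c$ is stuck in the same way.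

So Breaker wins with two colors. With one color he wins as well: after any first move, a neighbor of the colored vertex is stuck. With three or more colors Maker wins without thinking, because no vertex has more than two neighbors. On the path with three vertices, Breaker wins with one color by the same argument. With two colors Maker opens in the middle and wins, and with three or more colors she wins again.

Here is the game in general.

**Definition (the game).** Let $G$ be a finite graph and let a palette of $k$ colors be fixed. Maker and Breaker alternate, and Maker starts. A move assigns a color from the palette to an uncolored vertex so that no two adjacent vertices have the same color. Maker wins if every vertex is eventually colored. Breaker wins if at some point an uncolored vertex has no legal color, because all $k$ colors already appear on its neighbors. We say that *Maker wins with $k$ colors on $G$* if she has a winning strategy in this game.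

A vertex *sees* a color if some neighbor carries that color. A vertex is *dead* if it is uncolored and sees the whole palette. Colors are never removed, so a dead vertex stays dead. If no vertex is dead, then every uncolored vertex can be legally colored. So if no vertex is ever dead, the game ends with everything colored and Maker wins.

In both examples, writing down the winner for $1,2,3,\dots$ colors gives a block of Breaker wins followed by Maker wins forever. More colors look like more room for Maker. Two easy facts point the same way.

* If $l$ exceeds the maximum degree of $G$, no vertex can ever see $l$ colors, so Maker wins with $l$ colors. On each single graph Maker therefore wins for all large $l$.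
* If Maker wins with $1$ color, then $G$ has no edge. Indeed, suppose there is an edge. If Maker's first move colors a vertex with a neighbor, that neighbor is dead at once. Otherwise Breaker colors an end of some edge, and the other end is dead. On a graph without edges Maker wins with every number of colors.

But the palette belongs to both players. Could one extra color help Breaker more than Maker? If it could, might the damage at least be bounded in terms of $k$? Precisely: *is there a function $f$ from positive integers to positive integers, with $f(k)>k$ for all $k$, such that for every finite graph $G$ and every $k\ge1$, if Maker wins with $k$ colors on $G$, then she wins with $l$ colors on $G$ for every $l\ge f(k)$?* The function may depend on $k$ only, not on the graph. The question is taken from Lawrence Hollom, "A note on monotonicity in Maker-Breaker graph colouring games", arXiv:2308.03528 (2023). The answer is no.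

**Theorem 1.** Let $k\ge 26$ and $L>k$. There is a finite graph $G=G_{k,L}$ such that, among all integers $l\ge k$, Maker wins the vertex coloring game on $G$ with $l$ colors if and only if $l=k$ or $l>L$.

**Corollary 2.** No function $f$ as in the question exists; it already fails at $k=26$.

*Proof of Corollary 2 from Theorem 1.* Suppose $f$ exists and put $L=f(26)>26$. On $G_{26,L}$ Maker wins with $26$ colors. With $l=f(26)=L$ colors she does not win, since $26<l\le L$. This is a contradiction. $\square$

The same argument shows that no value $f(k)$ is admissible for any $k\ge 26$. Taking $L=k+1$, even the implication "Maker wins with $k$ colors, so she wins with $k+1$" fails for every $k\ge26$. The graph has to depend on $L$, because on any fixed graph Maker wins once $l$ exceeds the maximum degree.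

## 2. Imitating the smaller game breaks at the new color

A sensible first attempt is to try to prove monotonicity by imitation. Maker has a winning strategy with colors $1,\dots,k$. She plays with $1,\dots,k+1$, keeps an imagined $k$-color game on the side, and copies her moves from it.

All is well until Breaker uses the color $k+1$ on some vertex $w$. Maker has to record this in the imagined game with some old color $c$. From then on the two games disagree at the neighbors of $w$: the real game forbids $k+1$ there, and the imagined one forbids $c$. Take $k=2$ and let $w,w'$ be two adjacent vertices with no other neighbors, somewhere in a larger graph. Breaker colors $w$ with $3$. Whichever $c\in\{1,2\}$ Maker imagines on $w$, Breaker may next color $w'$ with that same $c$. This is legal in the real game and illegal in the imagined one, so the imagined game has no move to record and the strategy gives no answer.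

So the new color lets Breaker reach configurations that the small palette rules out. To exploit this, we look for a configuration that is good for Breaker, available with $k+1$ colors, and impossible with $k$.

## 3. Two triangles joined by an edge

Take adjacent vertices $q_1,q_2$, a triangle $q_1a_1b_1$ and a triangle $q_2a_2b_2$. How many colors appear on the four vertices $a_1,b_1,a_2,b_2$?

* Palette $\{1,2,3\}$, say with $q_1=1$ and $q_2=2$: then $\{a_1,b_1\}$ is colored with $\{2,3\}$ and $\{a_2,b_2\}$ with $\{1,3\}$. All three colors appear.
* Palette $\{1,2,3,4\}$, again with $q_1=1$ and $q_2=2$: color $a_1,a_2$ with $3$ and $b_1,b_2$ with $4$. Only two colors appear.

A larger palette allows *fewer* colors on these four vertices. In general: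

**Lemma 3.** Let $q_1,\dots,q_n$ be pairwise adjacent, and for each $i$ let $a_i,b_i$ be adjacent to each other and to $q_i$. In any proper coloring of these vertices from a set $P$ of $n+1$ colors, at least three colors appear on $\{a_1,b_1,\dots,a_n,b_n\}$.

*Proof.* Let $C$ be the set of colors on the $a_i,b_i$. Since $a_1b_1$ is an edge, $|C|\ge2$. Suppose $|C|=2$. The $q_i$ carry $n$ distinct colors of $P$, so only one color of $P$ is missing from them, and $C$ contains the color of some $q_i$. Both $a_i$ and $b_i$ avoid that color, so both carry the other color of $C$. But $a_ib_i$ is an edge, a contradiction. $\square$

With $n+2$ or more colors, two colors not on any $q_i$ suffice: put one on all $a_i$ and the other on all $b_i$.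

Next we convert "few colors here" into "a dead vertex there". Continue with $n=2$. Add a vertex $q_0$ adjacent to $q_1,q_2$ and to all $a_i,b_i$. Add several vertices $s$, each adjacent to all four of $a_1,b_1,a_2,b_2$. Finally add two vertices $v,v'$ and a vertex $t$ adjacent to $q_0$, $v$, $v'$ and some of the $s$. Suppose $q_0$ has color $0$, and $q_1=1$, $q_2=2$.

* *Palette $\{0,1,2,3\}$, all $a_i,b_i$ colored.* The $a_i,b_i$ carry $1,2,3$, so every colored $s$ has color $0$. Then $t$ sees $0$ and at most two further colors, on $v$ and $v'$. So $t$ is not dead.
* *Palette $\{0,1,2,3,4\}$.* Let the $a_i$ have color $3$ and the $b_i$ color $4$. Now an $s$ may have color $1$ and another $s$ color $2$. With $v=3$ and $v'=4$, and $t$ adjacent to both of these $s$, the vertex $t$ sees $0,1,2,3,4$ and is dead.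

This is the heart of the result. It remains to build a graph in which Breaker can *force* the second picture for every palette size from $k+1$ to $L$, while with $k$ colors he has no other way to win.

## 4. The graph $G_{k,L}$

Suppose we used just one chain $a_1,b_1,\dots,a_n,b_n$. Maker moves between Breaker's moves, and if she gets a third color onto the chain, the vertices $s$ lose three colors while $v,v'$ can restore only two of them to $t$. The threat is then gone (Lemma 4 below says this exactly). So Breaker needs a chain that Maker has not touched. We therefore offer him a tree full of chains, and he chooses a fresh child at each step.

Let $k\ge26$ and $L>k$, and put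
$$n=k-2\ge24,\qquad N=n+3,\qquad M=L^2. \tag{1}$$
Since $L\ge k+1=n+3$, we have $n\le L-3$.

**Definition (vertices of $G$).**

* *Clique:* $q_0,q_1,\dots,q_n$.
* *Tree:* take a rooted tree of depth $2n+2$ in which every non-leaf node has $N$ children. All nodes except the root are vertices of $G$. For $1\le i\le n$, nodes of depth $2i-1$ are *upper vertices of type $i$*, and nodes of depth $2i$ are *lower vertices of type $i$*. Nodes of depth $1,\dots,2n$ are *u-vertices*, and nodes of depth $2n+1$ and $2n+2$ are *v-vertices*.
* *Leaf sets:* for each leaf $x$ (depth $2n+2$), a set $S(x)$ of $M$ vertices, and a set $T(x)$ consisting of vertices $t_{A,j}$, one for each $A\subseteq S(x)$ with $n\le|A|\le L-3$ and each $1\le j\le L$.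

Words such as "ancestor", "below" and "path to $x$" refer to the tree. The vertices of $S(x)\cup T(x)$ are regarded as lying at $x$, hence in the subtree of every node on the path to $x$.

**Definition (edges of $G$).** Tree edges are *not* automatically edges of $G$. The edges are the following and no others.

1. The vertices $q_0,\dots,q_n$ are pairwise adjacent.
2. $q_0$ is adjacent to all u-vertices and to all vertices of all sets $T(x)$.
3. For $1\le i\le n$, $q_i$ is adjacent to all u-vertices of type $i$.
4. Each lower u-vertex of type $i$ is adjacent to its parent, an upper vertex of type $i$.
5. Each $s\in S(x)$ is adjacent to all $2n$ u-vertices on the path to $x$.
6. Each $t_{A,j}\in T(x)$ is adjacent to the two v-vertices on the path to $x$ (one of them is $x$) and to exactly the vertices of $A$ in $S(x)$.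

For an illustration pretend that $n=2$. The path to a leaf $x$ reads, from the top, $a_1,b_1,a_2,b_2,v,x$. Here $a_1b_1$ and $a_2b_2$ are edges of $G$, but $b_1a_2$, $b_2v$ and $vx$ are not. Together with the $q$'s, an $s\in S(x)$ sees exactly the configuration of Section 3, with $v'=x$.

For later use, here are the complete neighborhoods.

* A u-vertex of type $i$ is adjacent to $q_0$, to $q_i$, to its parent if it is lower or its children if it is upper, and to all of $S(x)$ for every leaf $x$ below it.
* A v-vertex is adjacent only to vertices of sets $T(x)$ at leaves $x$ in its subtree.
* A vertex of $S(x)$ is adjacent to the $2n$ u-vertices on the path to $x$ and to vertices of $T(x)$.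
* A vertex $t_{A,j}$ has neighbors $q_0$, two v-vertices, and $A$. Its degree is at most $1+2+(L-3)=L$.

The parameters serve Breaker: $N$ gives him a fresh branch, $M$ gives him room in $S(x)$, the sets $A$ let him decide late which $s$-vertices to use, and the $L$ copies $j$ are more than Maker can spoil.

**Lemma 4.** If at some moment at least three colors appear on the u-vertices of the path to $x$, then no vertex of $T(x)$ is dead at that moment or later.

*Proof.* Let $C$ be the set of colors on the u-vertices of the path to $x$, at the given moment or later, so $|C|\ge3$. Vertices of $S(x)$ are joined to all these u-vertices, so none has a color in $C$. Also $q_0$ is adjacent to these u-vertices, so its color, if it has one, is not in $C$. Hence among the neighbors of $t\in T(x)$ only the two v-vertices can have colors in $C$, and $t$ fails to see some color of $C$. $\square$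

## 5. Breaker wins with $k+1,\dots,L$ colors

**Proposition 5.** If $k<l\le L$, Breaker has a winning strategy on $G$ with $l$ colors.

*Proof.* We have $n+3\le l\le L$. Breaker plays in three phases. If a dead vertex appears at any time he has already won, so we may ignore that case.

**Step 1: the clique is colored, which leaves two spare colors.** While some $q_j$ is uncolored at his turn, Breaker colors one such $q_j$ with any legal color. If he cannot, that $q_j$ is dead and he has won. This takes at most $n+1$ of his moves. Afterwards the $q_j$ carry $n+1$ distinct colors. Let $z_0$ be the color of $q_0$. Since $l\ge n+3$, there are two distinct colors $z_1\ne z_2$ not on any $q_j$.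

**Step 2: Breaker builds a two-colored path.** Let $y_0$ be the root. For $d=1,2,\dots,2n+2$ in turn, Breaker picks a child $y_d$ of $y_{d-1}$ whose whole subtree, including the sets $S$ and $T$ at its leaves, is uncolored. He colors $y_d$ with $z_1$ if $d$ is odd and with $z_2$ if $d$ is even.

*Such a child exists.* For $d=1$: Breaker has made at most $n+1$ moves, all on the $q_j$, so Maker has made at most $n+2<N$ moves. The subtrees of the $N$ children of the root are disjoint and each Maker move touches at most one of them, so some subtree is untouched. For $d\ge2$: when $y_{d-1}$ was chosen, its whole subtree was uncolored. Since then Breaker has colored $y_{d-1}$ itself and Maker has made one move. As $N\ge2$, some child has an untouched subtree.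

*The move is legal.* Let $d\le 2n$ and let $y_d$ have type $i$. Its children and the sets $S$ below it lie in its uncolored subtree, so its colored neighbors are among $q_0$, $q_i$ and, if $d$ is even, the parent $y_{d-1}$. Neither $q_0$ nor $q_i$ has color $z_1$ or $z_2$. If $d$ is even, the parent has color $z_1\ne z_2$. For $d>2n$, all neighbors of $y_d$ lie in sets $T$ in its subtree, which are uncolored.

**Step 3: the remaining colors are placed on $S(x)$ and kill a vertex of $T(x)$.** Put $x=y_{2n+2}$. At the moment when $x$ has just been colored, $S(x)\cup T(x)$ is uncolored. All u-vertices on the path to $x$ have color $z_1$ or $z_2$, and the two v-vertices on it have colors $z_1$ (depth $2n+1$) and $z_2$ (depth $2n+2$). For each of the $l-3$ colors $c\ne z_0,z_1,z_2$ in turn, Breaker picks an uncolored $s\in S(x)$ with no neighbor in $T(x)$ colored $c$, and colors it with $c$. This is legal, because the other neighbors of $s$ have colors $z_1,z_2$.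

*Such an $s$ exists.* At Breaker's $i$-th move of this phase, $i\le l-3$, he has made $i-1$ moves in the phase and Maker has made $i$. Each Breaker move has used one vertex of $S(x)$. Each Maker move excludes at most $L-3$ vertices of $S(x)$: one if it colored a vertex of $S(x)$, and at most $L-3$ if it colored a vertex of $T(x)$, which has at most $L-3$ neighbors in $S(x)$. The number of excluded vertices is at most
$$(i-1)+i(L-3)\le (L-4)+(L-3)^2<L^2=M .$$

*A vertex dies.* Let $A$ be the set of the $l-3$ vertices that Breaker colored in this phase. Then $n\le|A|=l-3\le L-3$, so the vertices $t_{A,1},\dots,t_{A,L}$ exist. Maker has made only $l-3<L$ moves in the phase, so some $t_{A,j}$ is uncolored. It sees $z_0$ on $q_0$, sees $z_1,z_2$ on the two v-vertices, and sees the other $l-3$ colors on $A$. It is dead. $\square$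

With $l=k=n+2$, Step 1 leaves only one spare color, and the path cannot be two-colored. But Breaker may now try entirely different attacks, and Maker needs a strategy against all of them.

## 6. The threats against Maker, and her rules

Maker opens by coloring $q_0$; call this color $0$. No u-vertex and no vertex of a set $T(x)$ can ever have color $0$ afterwards. This keeps the vertices of all $S(x)$ and all v-vertices safe, as we shall see. The real danger is to the following vertices.

**Definition (core).** The *core* consists of $q_1,\dots,q_n$ and all u-vertices.

Breaker has three kinds of threat against the core.

* *Against $q_i$.* There are very many vertices of type $i$. If Maker does nothing, Breaker can put all $n+1$ nonzero colors of a palette of size $n+2$ on $n+1$ of the $N=n+3$ vertices of depth $1$, and then an uncolored $q_1$ is dead. So Maker must color $q_i$ as soon as type $i$ is touched.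
* *Against an upper vertex, from its children.* It has $N$ children in $G$, which Breaker can color differently. So Maker must color the parent in time.
* *Against a u-vertex $u$, from the sets $S(x)$ below it.* Every $s\in S(x)$ below $u$ is a neighbor of $u$, and Breaker can color these with many colors.

The third threat is the serious one. A natural answer to a move in $S(x)$ is to color the topmost uncolored u-vertex $r$ on the path to $x$. This makes progress down the path, and every color on a vertex above $u$ is then forbidden on all $S(x)$ below $u$. Once enough different colors sit above $u$, they give $u$ a legal color. The next definition measures this.

**Definition (ancestor colors).** For a u-vertex $r$, let $\mathrm{Anc}(r)$ be the set of colors currently on colored u-vertices that are proper ancestors of $r$.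

It counts colors and not vertices. If, on the path $a_1,b_1,a_2,b_2$, the vertices $a_1$ and $a_2$ have color $5$ (they are not adjacent) and $b_1$ is uncolored, then $\mathrm{Anc}(b_2)=\{5\}$. As play goes on, $\mathrm{Anc}(r)$ can only grow. If $r$ is an ancestor of $u$, then $\mathrm{Anc}(r)\subseteq\mathrm{Anc}(u)$.

There is one complication. If $r$ has type $i$ and $q_i$ is uncolored, coloring $r$ would add to the danger at $q_i$. Then Maker colors $q_i$ instead and makes no progress on the path that turn. The proof has to show that this cannot happen too often along one path.

**Maker's strategy.** Let $l\ge k=n+2$. Maker first colors $q_0$. Afterwards, let $\beta$ be Breaker's last move. Maker applies the first applicable rule.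

* **(R1)** $\beta$ colored a u-vertex of type $i$ and $q_i$ is uncolored: color $q_i$.
* **(R2)** $\beta$ colored a lower u-vertex whose parent is uncolored: color the parent.
* **(R3)** $\beta$ colored a vertex of some $S(x)$ and some u-vertex on the path to $x$ is uncolored. Let $r$ be the topmost such u-vertex, of type $i$. If $q_i$ is colored, color $r$; otherwise color $q_i$.
* **(R4)** Otherwise: if some $q_i$ is uncolored, color one. If all $q_i$ are colored but some u-vertex is not, color an uncolored u-vertex all of whose proper u-ancestors are colored. If the whole core is colored, make any legal move.

**Color rule.** When Maker colors a u-vertex $r$ with $|\mathrm{Anc}(r)|\le3$, she uses a legal color not in $\mathrm{Anc}(r)$. Otherwise she uses any legal color.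

The u-vertex required in the second case of R4 exists: take an uncolored u-vertex of least depth. As long as the core is not completely colored, every move of Maker after her first is in the core.

## 7. The core never dies

In this section play does not stop when a vertex outside the core is dead. Moves must be legal, Breaker's legal moves are arbitrary, and only the core matters. We use this freedom in Section 8.

**Lemma 6.** Let $l\ge n+2$ and let Maker follow the strategy. From her first move on, no core vertex is ever dead. As long as the core is not completely colored, the move prescribed to Maker, including the color rule, can be made.

*Proof.* Consider any moment, after a move of either player, up to which the strategy has been followed. We show that every uncolored core vertex has a legal color, and that it has one outside $\mathrm{Anc}(u)$ if it is a u-vertex $u$ with $|\mathrm{Anc}(u)|\le3$. This makes the next prescribed core move possible, so the lemma follows by induction on the number of moves.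

**Step (a): the vertices $q_i$ are safe.** We first check that Maker colors a u-vertex of type $i$ only when $q_i$ is colored. For R3 and R4 this is part of the rule. In R2, the parent has the same type as the vertex colored by $\beta$, and R1 did not apply, so $q_i$ is colored. By R1, the first time Breaker colors a vertex of type $i$ while $q_i$ is uncolored, Maker answers by coloring $q_i$. Hence, while $q_i$ is uncolored, at most one vertex of type $i$ is colored, and $q_i$ sees at most
$$1+(n-1)+1=n+1<l$$
colors: one on $q_0$, at most $n-1$ on the other $q_j$, and at most one on its type. So $q_i$ is not dead.

**Step (b): an uncolored u-vertex sees few colors apart from those on the sets $S(x)$.** Let $u$ be an uncolored upper vertex of type $i$. Maker never colors a child of $u$ while $u$ is uncolored: R2 colors only upper vertices, and R3 and R4 color a u-vertex only if all its proper u-ancestors are colored. If Breaker colors a child of $u$, then either $q_i$ was uncolored and Maker colors it by R1, which happens at most once, or Maker colors $u$ by R2. So at any time an uncolored upper vertex has at most $2$ colored children: one answered by R1, and one whose answer is still to come. An uncolored lower vertex has only one u-neighbor, its parent. Hence an uncolored u-vertex $u$ of type $i$ sees at most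
$$\text{2 colors on u-vertices, color } 0,\ \text{possibly the color of } q_i, \tag{2}$$
and the colors on sets $S(x)$ with $x$ below $u$.

**Step (c): at least four ancestor colors make $u$ safe.** Let $u$ be an uncolored u-vertex with $|\mathrm{Anc}(u)|\ge4$. Colors in $\mathrm{Anc}(u)$ are not $0$, because u-vertices are adjacent to $q_0$. They do not occur on $S(x)$ for $x$ below $u$, because $S(x)$ is completely joined to the u-ancestors of $u$. So by (2) at most $2+1=3$ colors of $\mathrm{Anc}(u)$ are seen by $u$, and a fourth one is legal for $u$.

**Step (d): with at most three ancestor colors, Breaker has made few moves below $u$.** Let $u$ be an uncolored u-vertex with $|\mathrm{Anc}(u)|\le3$. Since ancestor colors only accumulate, this bound held at all earlier times too, and $|\mathrm{Anc}(r)|\le 3$ held at all earlier times for every ancestor $r$ of $u$. We bound the number of moves made so far in sets $S(x)$ with $x$ below $u$.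

All these moves are Breaker's, since Maker plays outside the core (after $q_0$) only when the core is completely colored, and $u$ is not colored. When Breaker makes such a move, R1 and R2 do not apply, and R3 does, because $u$ is an uncolored u-vertex on the path to $x$. So every such move, except possibly a last one not yet answered, was answered by R3. Because $u$ is uncolored, the topmost uncolored u-vertex $r$ on the path to $x$ was $u$ or an ancestor of $u$. So it was the topmost uncolored vertex on the path from the top of the tree to $u$. As play goes on, this topmost vertex can only move down. Since $u$ is still uncolored, Maker's answer was one of two kinds: she colored a proper ancestor $r$ of $u$, or she colored $q_i$ with $i$ the type of $r$.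

**Step (d1): at most $3$ answers colored a proper ancestor of $u$.** Let $r_1,\dots,r_m$ be these ancestors in chronological order. When $r_j$ was colored, all its proper u-ancestors were colored already. The vertex $r_{j+1}$ lies on the same path and was still uncolored then, so it lies strictly below $r_j$. When $r_j$ was colored we had $|\mathrm{Anc}(r_j)|\le3$, so by the color rule its color was chosen outside $\mathrm{Anc}(r_j)$. That set contained the colors of $r_1,\dots,r_{j-1}$. Hence $r_1,\dots,r_m$ have distinct colors, all in $\mathrm{Anc}(u)$, and
$$m\le3. \tag{3}$$

**Step (d2): at most $n/2+2$ answers colored a vertex $q_i$.** Let there be $m'$ such answers; call the moments at which they were made times $1,\dots,m'$. Let $\rho_j$ be the topmost vertex $r$ at time $j$, so that Maker colored $q_i$ with $i=\mathrm{type}(\rho_j)$. If $m'=0$ there is nothing to show, so let $m'\ge1$.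

The types of the $\rho_j$ are distinct, since each $q_i$ is colored only once. All $\rho_j$ lie on the path to $u$, with $u$ itself allowed. The topmost uncolored vertex only moves down and $\rho_{j+1}\ne\rho_j$, so $\rho_{j+1}$ lies strictly below $\rho_j$. Therefore, for $j<m'$, the vertex $\rho_j$ is a proper ancestor of $u$ that was uncolored at time $j$ and was colored before time $j+1$. Who colored it?

*Maker colored $\rho_j$ for at most $3$ indices $j<m'$.* At that time $|\mathrm{Anc}(\rho_j)|\le3$, so she chose a color outside $\mathrm{Anc}(\rho_j)$, whichever rule she was applying. If $j<j'<m'$ are both such indices, then $\rho_j$ is a proper ancestor of $\rho_{j'}$ and was colored earlier, so their colors differ. All these colors lie in $\mathrm{Anc}(u)$, which has at most $3$ elements.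

*For every other $j<m'$, Breaker colored $\rho_j$, and then Maker colored some further $q_i$.* Breaker made this move after time $j$, so $q_{\mathrm{type}(\rho_j)}$ was already colored and R1 did not apply. All proper u-ancestors of $\rho_j$ were colored, so R2 did not apply. The move was not in a set $S(x)$, so R3 did not apply. So Maker answered by R4, and she did so before time $j+1$. At that moment some $q_i$ was uncolored, namely the one she colored at time $j+1$. Hence R4 made her color some $q_i$. These answers are made at different moments for different $j$, and they differ from the $m'$ answers that define the times. So they color further, different vertices among $q_1,\dots,q_n$.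

Breaker colored $\rho_j$ for at least $(m'-1)-3$ indices. Counting colored vertices among $q_1,\dots,q_n$,
$$m'+(m'-1-3)\le n,\qquad\text{so}\qquad m'\le \frac n2+2. \tag{4}$$

**Step (d3): $u$ has a legal color outside $\mathrm{Anc}(u)$.** By (3) and (4), counting also a possible last unanswered move, the number of moves, and hence of colors, on sets $S(x)$ below $u$ is at most
$$3+\Big(\frac n2+2\Big)+1=\frac n2+6 .$$
By (2), $u$ sees at most $2+1+1+\left(\frac n2+6\right)=\frac n2+10$ colors. Together with the at most $3$ colors of $\mathrm{Anc}(u)$, at most
$$\frac n2+13\le n+1<l \tag{5}$$
colors are excluded; the first inequality in (5) holds because $n\ge24$. So some legal color for $u$ lies outside $\mathrm{Anc}(u)$.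

Steps (a), (c) and (d) cover all core vertices. $\square$

Inequality (5) is where $n\ge24$, that is $k\ge26$, comes from. No claim is made here for $k<26$.

## 8. Outside the core: $l=k$ and $l>L$

Lemma 6 holds for *every* $l\ge k$, including those for which Breaker wins. The difference must come from the vertices $t\in T(x)$, and this is where Lemma 3 enters.

**Lemma 7.** Let $l=k$ or $l>L$, and let Maker follow the strategy. After her first move, no vertex outside the core is ever dead.

*Proof.* The vertex $q_0$ is colored, so three kinds of vertices remain.

**Step 1: vertices of $S(x)$ and v-vertices always have color $0$ available.** All their neighbors are u-vertices or vertices of sets $T$. All of these are adjacent to $q_0$, so none of them has color $0$.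

**Step 2: if $l>L$, vertices of $T(x)$ have too few neighbors to die.** The degree of such a vertex is at most $1+2+(L-3)=L<l$.

**Step 3: if $l=k$, a dead $t\in T(x)$ contradicts Lemma 3.** Suppose that at some moment an uncolored $t\in T(x)$ sees all $k=n+2$ colors. We first reach a position in which the core is completely colored. Continue the play hypothetically, ignoring dead vertices outside the core: Maker follows her strategy, and Breaker always colors an uncolored core vertex. By Lemma 6, which holds for such continued play and against arbitrary Breaker moves, no core vertex is ever dead, so both players can always move until the core is completely colored. Every move in this continuation colors a core vertex, so this point is reached. The result is a proper partial coloring in which the core is colored and $t$ still sees all $k$ colors.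

Let $P$ be the set of the $n+1$ colors other than $0$, and let $a_i,b_i$ be the upper and lower vertices of type $i$ on the path to $x$. The vertices $q_i,a_i,b_i$ ($1\le i\le n$) are all adjacent to $q_0$, so they are properly colored from $P$. The $q_i$ are pairwise adjacent, and $a_i,b_i$ are adjacent to each other and to $q_i$. By Lemma 3, at least three colors appear on the u-vertices of the path to $x$. The argument of Lemma 4 then says that $t$ fails to see one of these colors: they do not occur on $S(x)$ or on $q_0$, and the two v-vertices carry at most two of them. This contradicts that $t$ sees all $k$ colors. $\square$

**Proof of Theorem 1.** For $k<l\le L$, Breaker has a winning strategy by Proposition 5, so Maker has none. Let $l=k$ or $l>L$, and let Maker follow the strategy of Section 6. Before her first move nothing is colored, so nothing is dead. By Lemmas 6 and 7, no vertex is dead after it. So both players can move as long as uncolored vertices remain; in particular, Maker's "any legal move" in R4 exists. The game ends with all vertices colored, and Maker wins. $\square$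

With Section 1 this also proves Corollary 2: there is no such function $f$.

**Remark (passes).** For $l=k$ or $l>L$, Maker's strategy still wins if Breaker may pass at any time after her first move, where she answers a pass by R4. Let us check the places that could be affected. In Step (a), R4 colors a u-vertex only when all $q_i$ are colored. In Step (b), R4 colors a u-vertex only when its proper u-ancestors are colored. In Step (d), every Breaker move in a set $S(x)$ below $u$ is still answered by R3, and every Breaker move on a vertex $\rho_j$ with $j<m'$ is still answered by coloring a new $q_i$ under R4. A vertex $\rho_j$ that Maker colors in answer to a pass falls under the case "Maker colored $\rho_j$", and extra vertices $q_i$ colored after passes only add to the number of colored $q_i$, which is bounded by $n$ in (4). So (3), (4) and (5) hold unchanged, and so does Lemma 7. Maker colors a vertex on each of her turns, so the game ends with everything colored.
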